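# Fibonacci numbers in the Yang–Baxter homology of a $2\times 2$ braiding

## Boundary maps in degrees one, two and three

Let $k=\mathbb{Q}[y,y^{-1}]$ and write $t=y^2$. Let $V$ be the free $k$-module with basis $v_1,v_2$. We abbreviate $v_{12}=v_1\otimes v_2$, $v_{121}=v_1\otimes v_2\otimes v_1$, and so on, and call these basis elements of $V^{\otimes n}$ *words*. Consider the $k$-linear map $R:V\otimes V\to V\otimes V$ with
$$R(v_{11})=v_{11},\qquad R(v_{22})=v_{22},\qquad R(v_{12})=t\,v_{21}+(1-t)\,v_{12},\qquad R(v_{21})=v_{12}.\tag{1}$$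
Think of $R$ as a rule for letting two neighboring letters cross. Let $R_i$ be $R$ acting on the tensor factors $i,i+1$, and let $\varepsilon:V\to k$ be the linear map with $\varepsilon(v_1)=\varepsilon(v_2)=1$.

Here is a way to delete a letter from a word of length $n$. Move the $i$-th letter to the far left by $R_1R_2\cdots R_{i-1}$ (rightmost map first), then apply $\varepsilon$ to the first factor; call the result $d_i^l$. Or move it to the far right by $R_{n-1}\cdots R_i$ and apply $\varepsilon$ to the last factor; call the result $d_i^r$. Put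
$$\partial_n=\sum_{i=1}^n(-1)^i(d_i^l-d_i^r):V^{\otimes n}\to V^{\otimes n-1}.$$

We compute. For $n=1$, $\partial_1(v)=-(\varepsilon(v)-\varepsilon(v))=0$. For $n=2$,
$$\partial_2=(\varepsilon\otimes\mathrm{id}+\mathrm{id}\otimes\varepsilon)(R-1).$$
Now $R-1$ kills $v_{11}$ and $v_{22}$, and sends $v_{12}$ and $v_{21}$ to multiples of $v_{12}-v_{21}$, namely $-t(v_{12}-v_{21})$ and $v_{12}-v_{21}$. Since $(\varepsilon\otimes\mathrm{id}+\mathrm{id}\otimes\varepsilon)(v_{12}-v_{21})=v_2-v_1+v_1-v_2=0$, we get $\partial_2=0$.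

For $n=3$, collecting signs,
$$\partial_3=(\varepsilon\otimes\mathrm{id})(-1+R_1-R_1R_2)+(\mathrm{id}\otimes\varepsilon)(1-R_2+R_2R_1).$$
Take the word $v_{112}$. Here $R_1$ fixes it, $R_2(v_{112})=R_2R_1(v_{112})=t\,v_{121}+(1-t)v_{112}$, and $R_1R_2(v_{112})=t^2v_{211}+t(1-t)v_{121}+(1-t)v_{112}$. So the left half of $\partial_3$ gives $-\bigl(t^2v_{11}+t(1-t)v_{21}+(1-t)v_{12}\bigr)$ and the right half gives $v_{11}$. All eight words go the same way:

| word | left half | right half |
|---|---|---|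
| $v_{111}$ | $-v_{11}$ | $v_{11}$ |
| $v_{112}$ | $-t^2v_{11}-t(1-t)v_{21}-(1-t)v_{12}$ | $v_{11}$ |
| $v_{121}$ | $t\,v_{11}-t\,v_{21}-v_{12}$ | $-t\,v_{11}+t\,v_{21}+v_{12}$ |
| $v_{211}$ | $-v_{11}$ | $v_{11}$ |
| $v_{122}$ | $-v_{22}$ | $t^2v_{22}+t(1-t)v_{21}+(1-t)v_{12}$ |
| $v_{212}$ | $t\,v_{22}-t\,v_{21}-v_{12}$ | $-t\,v_{22}+t\,v_{21}+v_{12}$ |
| $v_{221}$ | $-v_{22}$ | $v_{22}$ |
| $v_{222}$ | $-v_{22}$ | $v_{22}$ |

Six of the eight words are cycles. With
$$a=v_{11},\qquad b=v_{22},\qquad c=v_{12}+t\,v_{21},$$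
the other two satisfy
$$\partial_3(v_{112})=(1-t)\bigl((1+t)a-c\bigr),\qquad\partial_3(v_{122})=(1-t)\bigl(c-(1+t)b\bigr).\tag{2}$$
The sum of the two is $(1-t^2)(a-b)$. The elements $c-(1+t)b,\ a-b,\ b,\ v_{21}$ form a basis of $V^{\otimes2}$, and the image of $\partial_3$ is spanned by $(1-t)\bigl(c-(1+t)b\bigr)$ and $(1-t^2)(a-b)$. Since $\partial_1=\partial_2=0$,
$$H_1=k^2,\qquad H_2\cong k^2\oplus k/(1-y^2)\oplus k/(1-y^4).$$

Two features stand out. The factor $1-t$ divides everything, and after it is divided out what is left is a $1$ and a $1+t$. Does this pattern persist? Could $H_{10}$ contain $k/(1-y^2)^3$, or torsion of a different order? And how many summands are there?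

## A conjecture with Fibonacci partial sums

The map $R$ is an invertible solution of the Yang–Baxter equation
$$(R\otimes\mathrm{id})(\mathrm{id}\otimes R)(R\otimes\mathrm{id})=(\mathrm{id}\otimes R)(R\otimes\mathrm{id})(\mathrm{id}\otimes R),$$
and each column of its matrix in the basis $v_{11},v_{12},v_{21},v_{22}$ sums to $1$ (it is *column unital*). It is the case $m=2$, where $m$ is the rank of $V$, of a family of such operators. With $C_n=V^{\otimes n}$ and $C_0=k$, the face maps above satisfy $d_i^{\epsilon}d_j^{\delta}=d_{j-1}^{\delta}d_i^{\epsilon}$ for $i<j$, so $(C_n,\partial_n)$ is a chain complex. Its homology $H_n$ is the two-term Yang–Baxter homology of $R$ with trivial coefficients. (The proof below shows $\partial^2=0$ again, independently of these relations.)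

Let $f_1=f_2=1$, $f_{i+2}=f_{i+1}+f_i$, and $s_n=\sum_{i=1}^{n+1}f_i$ for $n\ge-1$, so $s_{-1}=0$, $s_0=1$, $s_1=2$, $s_2=4$. Define $a_1=0$ and, for $n\ge2$,
$$2^n=2+a_{n-1}+s_{n-3}+a_n+s_{n-2}.\tag{3}$$

**Conjecture.** When $m=2$, for every $n\ge1$,
$$H_n\cong k^2\oplus(k/(1-y^2))^{a_n}\oplus(k/(1-y^4))^{s_{n-2}}.$$

The problem comes from Jozef H. Przytycki and Xiao Wang, "Equivalence of two definitions of set-theoretic Yang-Baxter homology", arXiv:1611.01178 (2016). There the recurrence is written with $s_{n-2},s_{n-1}$ in place of $s_{n-3},s_{n-2}$. Read literally, at $n=2$ that would say $4=2+0+1+a_2+2$, so $a_2=-1$, which cannot be a number of summands; (3) is the version with the index shift corrected. It says that the rank of $C_n$ is $2$ plus the numbers of torsion summands in $H_n$ and $H_{n-1}$. From (3), $a_2=1$, so our computation of $H_1$ and $H_2$ agrees with the conjecture.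

The conjecture is true. It follows from a decomposition of the complex itself, over any commutative ring.

**Setting.** Let $A$ be a commutative ring, $t\in A$, $V=Av_1\oplus Av_2$, with $R$ given by (1). Let $T=\bigoplus_{n\ge0}V^{\otimes n}$ be the free algebra on $v_1,v_2$, so that the product is concatenation of words. For a functional $\eta\in V^*=\mathrm{Hom}(V,A)$ define on $V^{\otimes n}$ (and as zero on $V^{\otimes0}=A$)
$$\partial^l_\eta=\sum_{i=1}^n(-1)^i(\eta\otimes\mathrm{id})R_1\cdots R_{i-1},\qquad\partial^r_\eta=\sum_{i=1}^n(-1)^i(\mathrm{id}\otimes\eta)R_{n-1}\cdots R_i,\qquad D_\eta=\partial^l_\eta-\partial^r_\eta.$$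
All three are linear in $\eta$. Let $e_1,e_2$ be the basis of $V^*$ dual to $v_1,v_2$, and write $\eta=\lambda_1e_1+\lambda_2e_2$. For $A=k$, $t=y^2$, $\eta=\varepsilon$ (so $\lambda_1=\lambda_2=1$) we recover $D_\varepsilon=\partial$. Keeping $\eta$ variable is more than generality for its own sake: the proof for one $\eta$ uses the maps for other functionals.

For $u\in A$ let $M_u(n)$ be the complex $A\xrightarrow{\,u\,}A$ placed in degrees $n+1\to n$, and let $A(n)$ be $A$ in degree $n$ with zero differential. For instance, the computation above exhibits a copy of $M_{1-t}(2)$, spanned by $v_{122}$ and $c-(1+t)b$, and a copy of $M_{1-t^2}(2)$, spanned by $v_{112}+v_{122}$ and $a-b$.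

**Theorem 1.** Suppose $\lambda_1,\lambda_2$ generate the unit ideal of $A$ (for instance $\eta=\varepsilon$). Then $(T,D_\eta)$ is a complex and
$$(T,D_\eta)\cong\bigoplus_{n\ge0}A(n)^{\beta_n}\oplus M_{1-t}(n)^{\alpha_n}\oplus M_{1-t^2}(n)^{\sigma_n},$$
where $\beta_0=1$, $\beta_n=2$ for $n\ge1$, $\sigma_n=f_{n+1}-1$ and $\alpha_n=\frac{2^{n+1}+(-1)^n}{3}-f_{n+1}$. For $n\ge1$ one has $\sigma_n=s_{n-2}$ and $\alpha_n=a_n$.

**Corollary 2 (the conjecture).** For $A=k$, $t=y^2$, $\eta=\varepsilon$ and every $n\ge1$,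
$$H_n\cong k^2\oplus(k/(1-y^2))^{a_n}\oplus(k/(1-y^4))^{s_{n-2}}.$$

*Proof of Corollary 2 from Theorem 1.* The elements $1-y^2$ and $1-y^4$ are nonzero in the domain $k$, so multiplication by each is injective. Hence for these $u$ the complex $M_u(n)$ has homology $k/(u)$ in degree $n$ and $0$ elsewhere. Read off degree $n$ in Theorem 1. $\square$

## Concatenation against the boundary

For each fixed $n$ one can compute $H_n$ from the Smith normal form over the principal ideal domain $k$, but the matrices have size $2^{n-1}\times 2^n$, and one $n$ says nothing about the next. A sensible first idea is to use that $T$ is a free algebra. If $D_\eta$ were a super-derivation, meaning $D(xy)=D(x)y+(-1)^{|x|}xD(y)$, it would be determined by $D(v_1)$ and $D(v_2)$. But these are both $0$, while $D_\varepsilon(v_{122})\ne0$ over $k$ by (2). So $D_\eta$ is not a super-derivation, and we must find out what replaces the Leibniz rule.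

**Step 1. Product formulas.** The purpose is to express $\partial^l_\eta(xy)$ and $\partial^r_\eta(xy)$ through $x$ and $y$. When a letter of $y$ travels to the far left, it must cross all of $x$, and it disturbs $x$ on its way. We name this disturbance. For $v\in V$ and $x\in V^{\otimes n}$ put
$$L^\eta_v(x)=(\eta\otimes\mathrm{id})R_1\cdots R_n(x\otimes v),\qquad T^\eta_v(x)=(\mathrm{id}\otimes\eta)R_n\cdots R_1(v\otimes x).$$
For example, $L^\eta_{v_2}(v_1)=(\eta\otimes\mathrm{id})R(v_{12})=t\lambda_2v_1+(1-t)\lambda_1v_2$ and $T^\eta_{v_1}(v_2)=(\mathrm{id}\otimes\eta)R(v_{12})=t\lambda_1v_2+(1-t)\lambda_2v_1$.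

**Lemma 3.** For homogeneous $x,y\in T$,
$$\partial^l_\eta(xy)=\partial^l_\eta(x)\,y+(-1)^{|x|}\sum_aL^\eta_{v_a}(x)\,\partial^l_{e_a}(y),\tag{4}$$
$$\partial^r_\eta(xy)=\sum_a\partial^r_{e_a}(x)\,T^\eta_{v_a}(y)+(-1)^{|x|}x\,\partial^r_\eta(y).\tag{5}$$

*Proof.* Let $|x|=m$, $|y|=n$.

For (4): the terms with $i\le m$ involve only the first $m$ factors and sum to $\partial^l_\eta(x)y$. For $i=m+j$ with $1\le j\le n$, the operator is $(\eta\otimes\mathrm{id})R_1\cdots R_m\cdot R_{m+1}\cdots R_{m+j-1}$. The second group of $R$'s acts on $y$ alone, and we expand the result along its first letter: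
$$R_{m+1}\cdots R_{m+j-1}(xy)=x\cdot R_1\cdots R_{j-1}(y)=\sum_ax\,v_a\,(e_a\otimes\mathrm{id})R_1\cdots R_{j-1}(y).$$
Now $(\eta\otimes\mathrm{id})R_1\cdots R_m$ acts only on the factors of $xv_a$, and gives $L^\eta_{v_a}(x)$. So the $i$-th term is $(-1)^{m+j}\sum_aL^\eta_{v_a}(x)\,(e_a\otimes\mathrm{id})R_1\cdots R_{j-1}(y)$. Summing over $j$ gives the second term of (4).

For (5): the terms with $i=m+j$ involve only the factors of $y$ and sum to $(-1)^mx\,\partial^r_\eta(y)$. For $i\le m$ the operator is $(\mathrm{id}\otimes\eta)R_{m+n-1}\cdots R_m\cdot R_{m-1}\cdots R_i$. The group on the right acts on $x$ alone, and we expand along the last letter: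
$$R_{m-1}\cdots R_i(x)=\sum_a\bigl((\mathrm{id}\otimes e_a)R_{m-1}\cdots R_i(x)\bigr)v_a.$$
Then $(\mathrm{id}\otimes\eta)R_{m+n-1}\cdots R_m$ acts only on $v_ay$ and gives $T^\eta_{v_a}(y)$. Summing over $i\le m$ with sign $(-1)^i$ gives the first term of (5). $\square$

**Step 2. Removing $v_2$ on the left and $v_1$ on the right.** The purpose is to explain the six zeros in our table, and to see that two outer letters cost nothing. By (1),
$$R(v_2\otimes u)=u\otimes v_2,\qquad R(u\otimes v_1)=v_1\otimes u\qquad(u\in V).\tag{6}$$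
So a $v_2$ moves to the right, and a $v_1$ moves to the left, without disturbing anything. Consequently
$$T^\eta_{v_2}(x)=(\mathrm{id}\otimes\eta)(x\otimes v_2)=\eta(v_2)\,x,\qquad L^\eta_{v_1}(x)=(\eta\otimes\mathrm{id})(v_1\otimes x)=\eta(v_1)\,x.\tag{7}$$

**Lemma 4.** For all homogeneous $x\in T$: $D_\eta(v_2x)=-v_2D_\eta(x)$ and $D_\eta(xv_1)=D_\eta(x)v_1$.

*Proof.* In degree one, $\partial^l_{e_a}(v)=\partial^r_{e_a}(v)=-e_a(v)$. So in (5) with $v_2$ as the left factor only $a=2$ survives, and (7) gives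
$$\partial^r_\eta(v_2x)=-\eta(v_2)x-v_2\,\partial^r_\eta(x).$$
For the left boundary, (6) gives $L^\eta_{v_a}(v_2)=(\eta\otimes\mathrm{id})(v_a\otimes v_2)=\eta(v_a)v_2$. Since $\sum_a\eta(v_a)\partial^l_{e_a}=\partial^l_\eta$ by linearity in $\eta$, (4) gives
$$\partial^l_\eta(v_2x)=-\eta(v_2)x-v_2\,\partial^l_\eta(x).$$
Subtract: the terms $-\eta(v_2)x$ cancel.

Similarly, in (4) with right factor $v_1$ only $a=1$ survives, and (7) gives $\partial^l_\eta(xv_1)=\partial^l_\eta(x)v_1-(-1)^{|x|}\eta(v_1)x$. By (6), $T^\eta_{v_a}(v_1)=(\mathrm{id}\otimes\eta)(v_1\otimes v_a)=\eta(v_a)v_1$, so (5) gives $\partial^r_\eta(xv_1)=\partial^r_\eta(x)v_1-(-1)^{|x|}\eta(v_1)x$. Subtract. $\square$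

Since $D_\eta=0$ in degrees $1$ and $2$, this gives $D_\eta=0$ on every word of length $3$ that begins with $v_2$ or ends with $v_1$. The only words left there, apart from these, are $v_{112}$ and $v_{122}$.

Lemma 4 suggests looking for a graded subalgebra $K\subset T$ such that $T$ is the direct sum of $K$, $Kv_1$, $v_2K$ and $v_2Kv_1$, with $D_\eta$ preserving $K$. Ranks tell us how large $K$ must be. If $\kappa(x)$ is its rank series, we need $(1+x)^2\kappa(x)=\frac1{1-2x}$, and
$$(1+x)^2(1-2x)=(1+2x+x^2)(1-2x)=1-3x^2-2x^3.\tag{8}$$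
A free algebra with $g_j$ generators in degree $j$ has rank series $1/(1-\sum_jg_jx^j)$. So a free algebra on three generators of degree $2$ and two of degree $3$ has the right size. In degree $2$ there are three candidates: $a,b,c$.

## The part of $T$ where the left boundary vanishes

**Step 3. The algebra $N$ and the operator $\theta$.** The purpose is to get rid of half of $D_\eta$, and to find an operator that makes new elements from old ones. Put
$$N=\bigcap_{\eta\in V^*}\ker\partial^l_\eta .$$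
It is a graded submodule with $1\in N$, and it is a subalgebra by (4): if $\partial^l_\eta$ kills $x$ and $y$ for every $\eta$, then both terms of (4) vanish. On $N$ we have $D_\eta=-\partial^r_\eta$.

For example, $N$ has nothing in degree $1$, since $\partial^l_\eta(v)=-\eta(v)$ vanishes for all $\eta$ only if $v=0$. In degree $2$ we have $\partial^l_\eta=(\eta\otimes\mathrm{id})(R-1)$, so there $N$ is $\ker(R-1)$. Since $(R-1)(\xi v_{12}+\xi'v_{21})=(\xi'-t\xi)(v_{12}-v_{21})$, this kernel is exactly the span of $a$, $b$ and $c=v_{12}+t\,v_{21}$.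

In (5), the operator $T^\eta_{v_2}$ is a scalar by (7), but $T^\eta_{v_1}$ is not. We record how far it is from a scalar, and we introduce the super-commutator with $v_1$:
$$h_\eta=T^\eta_{v_1}-\eta(v_1)\,\mathrm{id},\qquad\theta(x)=v_1x-(-1)^{|x|}xv_1.$$
Two identities hold on all of $T$:
$$\theta(xy)=\theta(x)y+(-1)^{|x|}x\theta(y),\qquad\theta^2(x)=v_1^2x-xv_1^2.\tag{9}$$
For the first, the right side is $v_1xy-(-1)^{|x|}xv_1y+(-1)^{|x|}xv_1y-(-1)^{|x|+|y|}xyv_1$. For the second, with $|x|=n$,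
$$\theta(\theta x)=v_1\bigl(v_1x-(-1)^nxv_1\bigr)+(-1)^n\bigl(v_1x-(-1)^nxv_1\bigr)v_1=v_1^2x-xv_1^2 .$$

**Lemma 5.** For homogeneous $x,y\in N$:

(i) $D_\eta\theta(y)+\theta D_\eta(y)=h_\eta(y)$;

(ii) $D_\eta(xy)=(-1)^{|x|}xD_\eta(y)+D_\eta(x)y+D_{e_1}(x)\,h_\eta(y)$.

*Proof.* (i) In (4) applied to $v_1y$ the sum vanishes because $y\in N$, so $\partial^l_\eta(v_1y)=-\eta(v_1)y$. By (5), $\partial^r_\eta(v_1y)=-T^\eta_{v_1}(y)-v_1\partial^r_\eta(y)$. Since $\partial^r_\eta(y)=-D_\eta(y)$, subtracting gives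
$$D_\eta(v_1y)=h_\eta(y)-v_1D_\eta(y).$$
By Lemma 4, $D_\eta(yv_1)=D_\eta(y)v_1$. Hence
$$D_\eta\theta(y)=h_\eta(y)-\bigl(v_1D_\eta(y)+(-1)^{|y|}D_\eta(y)v_1\bigr)=h_\eta(y)-\theta(D_\eta(y)),$$
where the last equality holds because $D_\eta(y)$ has degree $|y|-1$.

(ii) Since $x,y,xy\in N$, formula (5) multiplied by $-1$ reads
$$D_\eta(xy)=(-1)^{|x|}xD_\eta(y)+D_{e_1}(x)\,T^\eta_{v_1}(y)+D_{e_2}(x)\,T^\eta_{v_2}(y).$$
Insert $T^\eta_{v_1}(y)=\eta(v_1)y+h_\eta(y)$ and $T^\eta_{v_2}(y)=\eta(v_2)y$, and use $\eta(v_1)D_{e_1}+\eta(v_2)D_{e_2}=D_\eta$. $\square$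

So on $N$ the boundary satisfies the Leibniz rule up to one explicit error term, and by (i) that error term is controlled by $\theta$.

## Five generators

**Step 4. The elements $a,b,c,p,q$.** The purpose is to find the two generators of degree $3$ and to compute $D_\eta$ on all five. Put
$$p=\theta(b)=v_{122}-v_{221},\qquad q=\theta(c)=v_{112}-(1-t)v_{121}-t\,v_{211}.$$
Let $W_2$ be the $A$-span of $a,b,c$, let $W_3$ be the $A$-span of $p,q$, and let $W=W_2\oplus W_3$.

**Lemma 6.** $a,b,c,p,q\in N$; $D_\eta=0$ on $W_2$ for all $\eta$; and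
$$D_\eta p=(1-t)\bigl(\lambda_2c-(1+t)\lambda_1b\bigr),\qquad D_\eta q=(1-t)\bigl((1+t)\lambda_2a-\lambda_1c\bigr).\tag{10}$$

*Proof.* $R$ fixes $a$ and $b$, and $R(c)=t\,v_{21}+(1-t)v_{12}+t\,v_{12}=c$. In degree $2$, $\partial^l_\eta=(\eta\otimes\mathrm{id})(R-1)$ and $\partial^r_\eta=(\mathrm{id}\otimes\eta)(1-R)$. Both vanish on $W_2$, so $W_2\subset N$ and $D_\eta W_2=0$.

In degree $3$, $\partial^l_\eta=(\eta\otimes\mathrm{id})S$ with $S=-1+R_1-R_1R_2$. Let $x\in W_2$. Since $R_2$ fixes $v_1x$,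
$$S(v_1x)=-v_1x+R_1(v_1x)-R_1(v_1x)=-v_1x.$$
Since $R_1$ fixes $xv_1$, and by (6) the last letter $v_1$ of $xv_1$ is carried to the front by $R_1R_2$,
$$S(xv_1)=-xv_1+xv_1-R_1R_2(xv_1)=-v_1x.$$
So $S\theta(x)=S(v_1x)-S(xv_1)=0$, and $\theta(x)\in N$. In particular $p,q\in N$.

By Lemma 5(i) and $D_\eta(x)=0$, we have $D_\eta\theta(x)=h_\eta(x)$ for $x\in W_2$. For $x=b$,
$$R_2R_1(v_{122})=R_2\bigl(t\,v_{212}+(1-t)v_{122}\bigr)=t^2v_{221}+t(1-t)v_{212}+(1-t)v_{122}.$$
Applying $\mathrm{id}\otimes\eta$ gives $T^\eta_{v_1}(b)=t^2\lambda_1b+(1-t)\lambda_2c$, so $h_\eta(b)=(1-t)\lambda_2c-(1-t^2)\lambda_1b$. For $x=c$,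
$$R_2R_1(v_{112})=t\,v_{121}+(1-t)v_{112},\qquad R_2R_1(v_{121})=R_2\bigl(t\,v_{211}+(1-t)v_{121}\bigr)=t\,v_{211}+(1-t)v_{112},$$
so $R_2R_1(v_1c)=(1-t^2)v_{112}+t\,v_{121}+t^2v_{211}$. Applying $\mathrm{id}\otimes\eta$ gives $T^\eta_{v_1}(c)=(1-t^2)\lambda_2a+t\lambda_1c$, so $h_\eta(c)=(1-t^2)\lambda_2a-(1-t)\lambda_1c$. These are the two formulas of (10). $\square$

For $\eta=\varepsilon$ this matches (2), since $v_{221}$, $v_{121}$, $v_{211}$ are cycles.

**Step 5. $T$ consists of four copies of a free algebra.** The purpose is to reduce the problem from $T$ to $K$. Let $K\subset N$ be the subalgebra (with unit) generated by $a,b,c,p,q$.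

**Lemma 7.** $K$ is free on $a,b,c,p,q$; $\theta(K)\subset K$; and $(y_0,y_1,y_2,y_3)\mapsto y_0+y_1v_1+v_2y_2+v_2y_3v_1$ is an isomorphism $K^4\to T$ (with degree shifts $0,1,1,2$).

*Proof.* *Stability under $\theta$.* We have $\theta(a)=0$, $\theta(b)=p$, $\theta(c)=q$. By (9), since $v_1^2=a$, $\theta(p)=\theta^2(b)=ab-ba$ and $\theta(q)=ac-ca$. So $\theta$ maps the generators into $K$. As it is a super-derivation, $\theta(K)\subset K$.

*Spanning.* Let $\Sigma=K+v_1K+v_2K+v_2v_1K$, a right $K$-submodule of $T$ containing $1$. We show that it is closed under left multiplication by $v_1$ and by $v_2$. Left multiplication by $v_1$ sends $K$ to $v_1K$, and left multiplication by $v_2$ sends $K$ to $v_2K$ and $v_1K$ to $v_2v_1K$. The remaining cases follow from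
$$v_1v_1=a,\qquad v_1v_2=c-t\,v_2v_1,\qquad v_2v_2=b,$$
$$v_2(v_2v_1)=bv_1=v_1b-p,\qquad v_1(v_2v_1)=cv_1-t\,v_2a=v_1c-q-t\,v_2a .$$
Here $bv_1=v_1b-p$ and $cv_1=v_1c-q$ are the definitions of $p$ and $q$, and $cv_1=v_{121}+t\,v_{211}$. All right-hand sides lie in $\Sigma$. Hence $\Sigma$ contains every word, and $\Sigma=T$.

*Freeness.* Let $F$ be the free algebra on symbols $a,b,c,p,q$ of degrees $2,2,2,3,3$. By the previous paragraph the graded map
$$(A\oplus Av_1\oplus Av_2\oplus Av_2v_1)\otimes F\to T,\qquad g\otimes f\mapsto g\cdot(\text{image of }f),$$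
is surjective. The rank series of its source is $\frac{(1+x)^2}{1-3x^2-2x^3}$, which by (8) equals $\frac1{1-2x}$, the rank series of $T$. So in each degree we have a surjection between free modules of the same finite rank. Such a map is an isomorphism: it has a right inverse, given by a square matrix, so its determinant is a unit. Therefore $F\to K$ is an isomorphism, $T=K\oplus v_1K\oplus v_2K\oplus v_2v_1K$, and left multiplication by $v_1$, $v_2$, $v_2v_1$ is injective on $K$.

*Moving $v_1$ to the right.* For homogeneous $y\in K$ the definition of $\theta$ gives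
$$yv_1=(-1)^{|y|}\bigl(v_1y-\theta(y)\bigr),\qquad v_2yv_1=(-1)^{|y|}\bigl(v_2v_1y-v_2\theta(y)\bigr),$$
with $\theta(y)\in K$. So, in terms of the decomposition just found, the map of the lemma sends the slot $y_1$ to $\pm v_1y_1$ plus a term in $K$, the slot $y_3$ to $\pm v_2v_1y_3$ plus a term in $v_2K$, and the slots $y_0,y_2$ to $y_0$, $v_2y_2$. It is triangular with diagonal entries $\pm1$, hence an isomorphism. $\square$

**Step 6. $K$ is stable under the boundary.** The purpose is to make sense of $(K,D_\eta)$.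

**Lemma 8.** $D_\eta(K)\subset K$.

*Proof.* We induct on degree; $D_\eta(1)=0$. A monomial of positive degree is $xy$ with $x$ one of the five generators and $y\in K$ a monomial. If $|x|=2$, then $D_\eta(x)=D_{e_1}(x)=0$ by Lemma 6, and Lemma 5(ii) gives
$$D_\eta(xy)=xD_\eta(y)\in K.$$
If $|x|=3$, Lemma 5 gives
$$D_\eta(xy)=-xD_\eta(y)+D_\eta(x)y+D_{e_1}(x)h_\eta(y),\qquad h_\eta(y)=D_\eta\theta(y)+\theta D_\eta(y).$$
Here $D_\eta(x),D_{e_1}(x)\in W_2$ by (10), and $\theta(y)\in K$. Since $|y|=|xy|-3$ and $|\theta(y)|=|xy|-2$, by induction $D_\eta(y)$ and $D_\eta\theta(y)$ lie in $K$, and then $\theta D_\eta(y)\in K$ by Lemma 7. So every term lies in $K$. $\square$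

The argument for $|x|=2$ applies verbatim to any $w\in W_2$ and any $Z\in K$, and we shall use it repeatedly:
$$D_\eta(wZ)=w\,D_\eta(Z)\qquad(w\in W_2,\ Z\in K).\tag{11}$$

## The product $pb$, and a twisted multiplication

At this point one would like to say: $K$ is the tensor algebra of $W$, the boundary on $W$ is known, so $(K,D_\eta)$ is the tensor algebra of a small complex. This requires $D_\eta$ to be a super-derivation on $K$, and it is not. Take $x=p$, $y=b$, $\eta=\varepsilon$, over $k$. By (10) with $\lambda_1=1$, $\lambda_2=0$,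
$$D_{e_1}(p)=-(1-t^2)\,b,\qquad D_{e_1}(q)=-(1-t)\,c,\tag{12}$$
and $h_\varepsilon(b)=D_\varepsilon(p)$ by Lemma 5(i). So Lemma 5(ii) gives
$$D_\varepsilon(pb)=D_\varepsilon(p)\,b-(1-t^2)\,b\,D_\varepsilon(p).$$
The Leibniz rule would give only $D_\varepsilon(p)b$, and $b\,D_\varepsilon(p)\ne0$.

The same example shows the cure. By (11), $b\,D_\varepsilon(p)=D_\varepsilon(bp)$, so the error is itself a boundary, and
$$D_\varepsilon\bigl(pb+(1-t^2)\,bp\bigr)=D_\varepsilon(p)\,b .$$
So $p\otimes b$ should be represented in $K$ not by $pb$ but by $pb+(1-t^2)bp=pb-D_{e_1}(p)\,\theta(b)$. For a general right factor $Y$ the error is $D_{e_1}(x)\bigl(D_\eta\theta Y+\theta D_\eta Y\bigr)$. Subtracting $D_{e_1}(x)\theta(Y)$ from $xY$ cancels the first half by (11). The second half is just what is needed to correct $xD_\eta(Y)$ in the same way.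

**Step 7. $(K,D_\eta)$ is a tensor algebra of complexes.** The purpose is to make this precise. Let $\delta$ be the differential on $W$ with
$$\delta p=\lambda_2c-(1+t)\lambda_1b,\qquad\delta q=(1+t)\lambda_2a-\lambda_1c,\qquad\delta W_2=0,$$
so that $D_\eta|_W=(1-t)\delta$ by Lemma 6. Let $T(W)=\bigoplus_{r\ge0}W^{\otimes r}$, graded by total degree, with $\delta(x\otimes y)=\delta x\otimes y+(-1)^{|x|}x\otimes\delta y$; then $\delta^2=0$, since $\delta^2=0$ on $W$.

**Proposition 9.** There is an isomorphism of graded modules $\Psi:T(W)\to K$ with $D_\eta\Psi=\Psi\,(1-t)\delta$.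

*Proof.* Define $\Psi$ recursively by $\Psi(1)=1$ and, for $y\in T(W)$,
$$\Psi(x\otimes y)=x\Psi(y)\quad(x\in W_2),\qquad\Psi(x\otimes y)=x\Psi(y)-D_{e_1}(x)\,\theta(\Psi(y))\quad(x\in W_3).$$
The right sides are bilinear in $x,y$, preserve degree, and lie in $K$, because $D_{e_1}(W_3)\subset W_2$ and $\theta(K)\subset K$.

*Bijectivity.* Since $K$ is free on bases of $W_2$ and $W_3$ (Lemma 7), for $n\ge1$ we have $K_n=W_2K_{n-2}\oplus W_3K_{n-3}$, with $K_j=0$ for $j<0$, and multiplication $W_j\otimes K_{n-j}\to W_jK_{n-j}$ is an isomorphism. Likewise $T(W)_n=W_2\otimes T(W)_{n-2}\oplus W_3\otimes T(W)_{n-3}$. Suppose $\Psi$ is bijective in smaller degrees. Then $\Psi$ maps $W_2\otimes T(W)_{n-2}$ isomorphically onto $W_2K_{n-2}$. On $W_3\otimes T(W)_{n-3}$ it is an isomorphism onto $W_3K_{n-3}$ plus a correction in $W_2K_{n-2}$. So $\Psi$ is block triangular with invertible diagonal blocks, hence bijective in degree $n$.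

*Compatibility.* We induct on the degree; the case of $1$ is clear. Let $Y=\Psi(y)$ and assume $D_\eta Y=\Psi((1-t)\delta y)$. If $x\in W_2$, then (11) gives
$$D_\eta\Psi(x\otimes y)=D_\eta(xY)=xD_\eta Y=\Psi\bigl(x\otimes(1-t)\delta y\bigr)=\Psi\bigl((1-t)\delta(x\otimes y)\bigr).$$
If $x\in W_3$, apply Lemma 5 to $xY$ and (11) to $D_{e_1}(x)\,\theta Y$:
$$\begin{aligned}D_\eta\Psi(x\otimes y)&=-xD_\eta Y+D_\eta(x)Y+D_{e_1}(x)\bigl(D_\eta\theta Y+\theta D_\eta Y\bigr)-D_{e_1}(x)\,D_\eta\theta Y\\&=D_\eta(x)Y-\bigl(xD_\eta Y-D_{e_1}(x)\,\theta D_\eta Y\bigr).\end{aligned}$$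
Here $D_\eta(x)=(1-t)\delta x\in W_2$, so the first term is $\Psi\bigl((1-t)\delta x\otimes y\bigr)$. Since $D_\eta Y=\Psi((1-t)\delta y)$, the bracket is, by the definition of $\Psi$, equal to $\Psi\bigl(x\otimes(1-t)\delta y\bigr)$. As $|x|=3$ is odd, the difference is $\Psi\bigl((1-t)\delta(x\otimes y)\bigr)$. $\square$

**Step 8. From $K$ back to $T$.** The purpose is to assemble the four copies. By Lemma 7, $T=K\oplus Kv_1\oplus v_2K\oplus v_2Kv_1$. By Lemma 4, for $y\in K$,
$$D_\eta(yv_1)=D_\eta(y)v_1,\qquad D_\eta(v_2y)=-v_2D_\eta(y),\qquad D_\eta(v_2yv_1)=-v_2D_\eta(y)v_1 .$$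
So by Lemma 8 each piece is stable under $D_\eta$. By Proposition 9, $D_\eta^2=0$ on $K$, hence on all four pieces: $(T,D_\eta)$ is a complex. A complex $(C,\partial)$ is isomorphic to $(C,-\partial)$, via $(-1)^n$ in degree $n$. So each piece is a shifted copy of $(T(W),(1-t)\delta)$, and
$$(T,D_\eta)\cong\Lambda\otimes\bigl(T(W),(1-t)\delta\bigr),\tag{13}$$
where $\Lambda$ is free of ranks $1,2,1$ in degrees $0,1,2$ with zero differential. Everything so far holds for arbitrary $\eta$.

## Splitting the tensor algebra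

**Step 9. Splitting $W$.** The purpose is to write the five-dimensional complex $(W,\delta)$ as a sum of the simplest pieces. Here the hypothesis on $\eta$ enters. Choose $\mu_1,\mu_2$ with $\mu_1\lambda_1+\mu_2\lambda_2=1$. Also choose $\kappa_1,\kappa_2$ with $\kappa_1\lambda_1^2+\kappa_2\lambda_2^2=1$; this is possible because each of $\lambda_1^3,\lambda_1^2\lambda_2,\lambda_1\lambda_2^2,\lambda_2^3$ lies in $(\lambda_1^2,\lambda_2^2)$, so $(\lambda_1^2,\lambda_2^2)$ contains $(\lambda_1,\lambda_2)^3=A$. Put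
$$p'=\mu_2p-\mu_1q,\qquad s=\lambda_1p+\lambda_2q,\qquad c'=c-(1+t)(\mu_2\lambda_1b+\mu_1\lambda_2a),$$
$$d=\lambda_2^2a-\lambda_1^2b,\qquad z=\kappa_1a+\kappa_2b.$$
Then $\{p',s\}$ is a basis of $W_3$, with determinant $\mu_2\lambda_2+\mu_1\lambda_1=1$. And $\{d,z\}$ is a basis of $Aa\oplus Ab$, with determinant $\lambda_2^2\kappa_2+\lambda_1^2\kappa_1=1$, so $\{c',d,z\}$ is a basis of $W_2$. Moreover
$$\delta p'=(\mu_2\lambda_2+\mu_1\lambda_1)c-(1+t)(\mu_2\lambda_1b+\mu_1\lambda_2a)=c',$$
$$\delta s=\lambda_1\lambda_2c-(1+t)\lambda_1^2b+(1+t)\lambda_2^2a-\lambda_1\lambda_2c=(1+t)d.$$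
Hence
$$(W,\delta)=Az\oplus M\oplus M',\qquad Az\cong A(2),\quad M=\langle s,d\rangle\cong M_{1+t}(2),\quad M'=\langle p',c'\rangle\cong M_1(2).\tag{14}$$
For $\eta=\varepsilon$ take $\mu_1=\kappa_1=0$ and $\mu_2=\kappa_2=1$: then $p'=p$, $s=p+q$, $c'=c-(1+t)b$, $d=a-b$, $z=b$, as in the computation of $H_2$.

It is tempting to discard $M'$ because $M_1(2)$ is contractible. That is not allowed: the true differential is $(1-t)\delta$, for which $M'$ becomes $M_{1-t}(2)$, and over $k$ this has homology $k/(1-t)\neq0$. Homotopy equivalences for $\delta$ need not survive the factor $1-t$, but isomorphisms do. So we must decompose $(T(W),\delta)$ up to isomorphism.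

**Step 10. Tensor products of the pieces.** The purpose is to show that tensoring pieces produces only the same kinds of pieces. Recall the sign rule $d(g\otimes x)=dg\otimes x+(-1)^{|g|}g\otimes\partial x$, and that $u\cdot\mathrm{id}_C$ is null-homotopic if there is a degree $1$ map $\kappa$ on $C$ with $\partial\kappa+\kappa\partial=u$. Let $C[j]$ be $C$ shifted up by $j$.

**Lemma 10.** If $u\cdot\mathrm{id}_C$ is null-homotopic on a complex $C$, then $M_u(m)\otimes C\cong C[m]\oplus C[m+1]$.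

*Proof.* Let $g_0,g_1$ be the generators of $M_u(m)$ in degrees $m,m+1$, so $dg_1=ug_0$, and let $\kappa$ be a null-homotopy as above. The submodule $g_0\otimes C$ is a subcomplex. We correct $g_1\otimes x$ so that these elements span a complement that is also a subcomplex:
$$\tilde g(x)=g_1\otimes x-(-1)^mg_0\otimes\kappa x .$$
Then
$$\begin{aligned}d\tilde g(x)&=u\,g_0\otimes x-(-1)^mg_1\otimes\partial x-g_0\otimes\partial\kappa x\\&=g_0\otimes\kappa\partial x-(-1)^mg_1\otimes\partial x=-(-1)^m\tilde g(\partial x).\end{aligned}$$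
So $M_u(m)\otimes C=(g_0\otimes C)\oplus\tilde g(C)$ as complexes. The summands are $C[m]$ and $C[m+1]$ up to the sign of the differential, which does not change the isomorphism type. $\square$

**Lemma 11.** For all $m,n$:
$$M_{1+t}(m)\otimes M_{1+t}(n)\cong M_{1+t}(m+n)\oplus M_{1+t}(m+n+1),$$
and each of $M_1(m)\otimes M_1(n)$, $M_{1+t}(m)\otimes M_1(n)$, $M_1(m)\otimes M_{1+t}(n)$ is isomorphic to $M_1(m+n)\oplus M_1(m+n+1)$.

*Proof.* Suppose $u=wu'$. On $M_{u'}(n)$, with generators $h_0,h_1$ and $\partial h_1=u'h_0$, let $\kappa h_0=wh_1$ and $\kappa h_1=0$. Then $\partial\kappa h_0=wu'h_0=uh_0$ and $\kappa\partial h_1=u'wh_1=uh_1$, so $u\cdot\mathrm{id}$ is null-homotopic. Lemma 10 gives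
$$M_u(m)\otimes M_{u'}(n)\cong M_{u'}(m+n)\oplus M_{u'}(m+n+1)\qquad\text{whenever }u\in u'A.$$
This covers $(u,u')=(1+t,1+t)$, $(1,1)$ and $(1+t,1)$. For $(1,1+t)$ use the isomorphism of complexes $X\otimes Y\to Y\otimes X$, $x\otimes y\mapsto(-1)^{|x||y|}y\otimes x$: it gives $M_1(m)\otimes M_{1+t}(n)\cong M_{1+t}(n)\otimes M_1(m)$, which is covered. $\square$

**Step 11. Splitting $T(W)$.** The purpose is to finish the decomposition. By (14) and distributivity of $\otimes$ over $\oplus$, $(T(W),\delta)$ is the direct sum, over all words in three letters $z,M,M'$, of the corresponding tensor products of $Az$, $M$, $M'$.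

**Lemma 12.** A word $z^r$ gives $A(2r)$. A word in $z,M$ with at least one $M$ gives a direct sum of complexes $M_{1+t}(n)$. A word with at least one $M'$ gives a direct sum of complexes $M_1(n)$.

*Proof.* Induct on the length; the empty word gives $A(0)$. Append a letter on the right.

Appending $z$ tensors with $A(2)$, which shifts degrees by $2$ and keeps the type. Appending $M$ or $M'$ to $z^r$ gives $A(2r)\otimes M_u(2)\cong M_u(2r+2)$ with $u=1+t$ or $u=1$. Appending $M$ or $M'$ to a word which already gives a sum of complexes $M_{1+t}(n)$, or a sum of complexes $M_1(n)$, is computed by Lemma 11. The result has type $M_{1+t}$ if the old type was $M_{1+t}$ and the new letter is $M$, and type $M_1$ in all other cases. So the type is $M_1$ exactly when an $M'$ has occurred. $\square$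

An isomorphism of complexes for the differential $\delta$ is also one for $(1-t)\delta$. Multiplying the differential by $1-t$ turns $M_{1+t}(n)$ into $M_{1-t^2}(n)$ and $M_1(n)$ into $M_{1-t}(n)$, and leaves $A(n)$ alone. Together with (13) this gives
$$(T,D_\eta)\cong\bigoplus_{n\ge0}A(n)^{\beta_n}\oplus M_{1-t}(n)^{\alpha_n}\oplus M_{1-t^2}(n)^{\sigma_n},$$
where $\beta_n,\sigma_n,\alpha_n$ are the multiplicities coming from the three kinds of words in Lemma 12 and from the shifts in $\Lambda$. They do not depend on $A$, $t$ or $\eta$.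

## Counting words: where the Fibonacci numbers enter

**Step 12. The multiplicities.** The purpose is to identify $\beta_n,\sigma_n,\alpha_n$. We compare rank series. Write $\beta(x)=\sum\beta_nx^n$, and similarly $\sigma(x)$ and $\alpha(x)$. Each $M_u(n)$ contributes $x^n(1+x)$. The letter $z$ contributes $x^2$, each of $M,M'$ contributes $x^2+x^3$, and $\Lambda$ contributes $(1+x)^2$.

Words in $z$ only give
$$\beta(x)=\frac{(1+x)^2}{1-x^2}=\frac{1+x}{1-x},$$
so $\beta_0=1$ and $\beta_n=2$ for $n\ge1$.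

Words in $z,M$ with at least one $M$ are all words in $z,M$ minus the words in $z$ only, so
$$(1+x)\,\sigma(x)=(1+x)^2\Bigl[\frac1{1-2x^2-x^3}-\frac1{1-x^2}\Bigr].$$
Since $1-2x^2-x^3=(1+x)(1-x-x^2)$ and $1-x^2=(1+x)(1-x)$,
$$\sigma(x)=\frac1{1-x-x^2}-\frac1{1-x},\qquad\sigma_n=f_{n+1}-1,$$
because $\frac1{1-x-x^2}=\sum_{n\ge0}f_{n+1}x^n$. Also $\sum_{i=1}^{n-1}f_i=f_{n+1}-1$ for $n\ge1$: it holds for $n=1$, and passing from $n$ to $n+1$ adds $f_n$ on the left and $f_{n+2}-f_{n+1}=f_n$ on the right. The left side is $s_{n-2}$, so $\sigma_n=s_{n-2}$ for $n\ge1$, while $\sigma_0=0$.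

The total rank of $T$ takes care of the rest: $\frac1{1-2x}=\beta(x)+(1+x)(\sigma(x)+\alpha(x))$, that is, with $\alpha_{-1}=\sigma_{-1}=0$,
$$2^n=\beta_n+\alpha_n+\alpha_{n-1}+\sigma_n+\sigma_{n-1}.$$
For $n=0$ this gives $\alpha_0=0$. For $n=1$, where $\sigma_0=\sigma_1=0$, it gives $\alpha_1=0=a_1$. For $n\ge2$ it reads $2^n=2+\alpha_{n-1}+s_{n-3}+\alpha_n+s_{n-2}$, which is the recurrence (3) that defines $a_n$. Hence $\alpha_n=a_n$ for all $n\ge1$.

For the closed formula, solve the identity for $\alpha(x)$. Dividing by $1+x$,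
$$\alpha(x)=\frac1{(1+x)(1-2x)}-\frac1{1-x}-\sigma(x)=\frac1{(1+x)(1-2x)}-\frac1{1-x-x^2}.$$
Since $\frac1{(1+x)(1-2x)}=\frac13\cdot\frac1{1+x}+\frac23\cdot\frac1{1-2x}$,
$$\alpha_n=\frac{2^{n+1}+(-1)^n}3-f_{n+1}.$$
This completes the proof of Theorem 1, and with it, by Corollary 2, of the conjecture. $\blacksquare$

As a check on the bookkeeping, count the torsion in degree $4$ directly from the words. The complexes with bottom degree $4$ come from two places. The degree $2$ part of $\Lambda$ shifts the one-letter words $M$, $M'$ from $2$ to $4$: one complex of each type. Two-letter words, unshifted, have bottom degree $4$: the words $zM$, $Mz$, $MM$ each give one $M_{1-t^2}(4)$, and the words $zM'$, $M'z$, $MM'$, $M'M$, $M'M'$ each give one $M_{1-t}(4)$. (The degree $1$ part of $\Lambda$ contributes nothing here, because no word has a summand with bottom degree $3$.) So $\sigma_4=1+3=4$ and $\alpha_4=1+5=6$, in agreement with $f_5-1=4$ and $\frac{32+1}3-5=6$. Hence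
$$H_4\cong k^2\oplus(k/(1-y^2))^6\oplus(k/(1-y^4))^4 .$$
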